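# One antisymmetrizer through all blocks: the kernel of fused Schur–Weyl duality

## 1. The guess: antisymmetrize one strand from each block

Let $V$ have dimension $N$ and look at $V^{\otimes n}$. Antisymmetrizing $N+1$ tensor factors gives zero, because $N+1$ vectors in an $N$-dimensional space have no alternating part. Now glue the $n$ strands into $N+1$ blocks of sizes $\mu_1,\dots,\mu_{N+1}$ and symmetrize inside each block. Which operators, built from permutations and sandwiched between these symmetrizers, act as zero?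

The answer one first guesses is that a single antisymmetrizer on $N+1$ strands still generates all relations. Two antisymmetrized strands in the same block meet the symmetrizer of that block and give zero, so there is only one sensible placement: one strand from each block. In the quantum setting there are then two ways to write down "one antisymmetrizer through all blocks". One may take the antisymmetrizer on the first $N+1$ strands and drag it into place by conjugating with a braid. Or one may pick a suitable Kazhdan–Lusztig element and sandwich it. The optimistic guess is that both recipes generate the kernel, and even that they give the same element.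

The guess is right in every respect. It is not obvious. The braid conjugate has no visible invariance under the bar involution, and the Kazhdan–Lusztig element has, in general, no closed formula. We fix the objects first and then test the guess.

## 2. The fused Hecke algebra, its ideal, and the elements $X^\mu_N$ and $Y^\mu_N$

Let $q$ be an indeterminate. Permutations compose right to left and $s_i=(i,i+1)$. The Hecke algebra $H=H(S_n)$ over $\mathbb C(q)$ has generators $T_1,\dots,T_{n-1}$, the braid relations, and $(T_i-q)(T_i+q^{-1})=0$; thus $T_i^{-1}=T_i-(q-q^{-1})$. For a reduced expression $w=s_{i_1}\cdots s_{i_r}$ put $T_w=T_{i_1}\cdots T_{i_r}$. The bar involution is the ring automorphism with $T_i\mapsto T_i^{-1}$, $q\mapsto q^{-1}$.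

**Definition (Kazhdan–Lusztig element).** $C^\dagger_w$ is the unique bar-invariant element of the form $\sum_{y\le w}(-1)^{\ell(y)}p_{y,w}T_y$ with $p_{w,w}=1$ and $p_{y,w}\in q\mathbb Z[q]$ for $y<w$ in the Bruhat order.

Example: $C^\dagger_{s_i}=q-T_i$, since $\overline{q-T_i}=q^{-1}-T_i+(q-q^{-1})=q-T_i$. For the longest element of $S_3$ the coefficients are $(-1)^{\ell(y)}q^{3-\ell(y)}$.

Fix $N\ge1$, write $m=N+1$, and let $\mu=(\mu_1,\dots,\mu_m)$ be a composition of $n$ with exactly $m$ nonzero parts. Let $S_\mu=S_{\mu_1}\times\cdots\times S_{\mu_m}$ be the Young subgroup, $J=\{i:s_i\in S_\mu\}$, and let $B_1,\dots,B_m$ be the blocks, $B_j$ being the interval of length $\mu_j$ that starts at $c_j=\mu_1+\dots+\mu_{j-1}+1$.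

**Definition (fused Hecke algebra).** Put $e_\mu=\big(\sum_{w\in S_\mu}q^{2\ell(w)}\big)^{-1}\sum_{w\in S_\mu}q^{\ell(w)}T_w$. This is the idempotent with $T_ie_\mu=e_\mu T_i=qe_\mu$ for $i\in J$. The parabolic (fused) Hecke algebra is $H^\mu(S_n)=e_\mu He_\mu$.

Example: for $\mu=(2,1)$ we have $e_\mu=(1+qT_1)/(1+q^2)$. Every $w\in S_3$ is in $S_\mu$ or in $S_\mu s_2S_\mu$, so $e_\mu T_we_\mu$ is a power of $q$ times $e_\mu$ or $e_\mu T_2e_\mu$. These two elements form a basis of $H^\mu(S_3)$.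

Let $V=\mathbb C(q)^N$ with basis $v_1,\dots,v_N$, and let $T_i$ act on factors $i,i+1$ of $V^{\otimes n}$ by $v_a\otimes v_a\mapsto q\,v_a\otimes v_a$; $v_a\otimes v_b\mapsto v_b\otimes v_a$ if $a<b$; $v_a\otimes v_b\mapsto v_b\otimes v_a+(q-q^{-1})v_a\otimes v_b$ if $a>b$. This commutes with $U_q(gl_N)$. Restricting to $H^\mu(S_n)$ on $e_\mu V^{\otimes n}\cong S^{\mu_1}V\otimes\cdots\otimes S^{\mu_m}V$ gives a surjective morphism $H^\mu(S_n)\to\mathrm{End}_{U_q(gl_N)}(e_\mu V^{\otimes n})$ (Crampé–Poulain d'Andecy). Its kernel is the ideal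
$$I^\mu_N=\{x\in H^\mu(S_n): x\text{ acts as zero on }V^{\otimes n}\}.$$

**Definition (the two elements).** Let $w_m=w_{N+1}$ be the longest element of $S_m\subset S_n$, acting on $\{1,\dots,m\}$. Let $\gamma_\mu\in S_n$ send $j\mapsto c_j$ for $1\le j\le m$ and map $\{m+1,\dots,n\}$ increasingly onto the complementary set. Let $\tilde{\mathbf t}_{N+1}=\gamma_\mu(\mathbf t_{N+1})$, where $\mathbf t_{N+1}$ is the standard tableau of hook shape $(n-N,1^N)$ with first column $1,\dots,N+1$; so $\tilde{\mathbf t}_{N+1}$ has first column $c_1,\dots,c_m$. Let $\tilde w_{N+1}$ be the permutation that corresponds to $(\tilde{\mathbf t}_{N+1},\tilde{\mathbf t}_{N+1})$ under Robinson–Schensted. Put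
$$X^\mu_N=e_\mu T_{\gamma_\mu}C^\dagger_{w_{N+1}}T_{\gamma_\mu}^{-1}e_\mu,\qquad Y^\mu_N=e_\mu C^\dagger_{\tilde w_{N+1}}e_\mu.\tag{1}$$

Under Robinson–Schensted $w_{N+1}$ itself corresponds to $(\mathbf t_{N+1},\mathbf t_{N+1})$. A descent of a standard tableau is an $i$ such that $i+1$ lies in a lower row than $i$; $\tilde{\mathbf t}_{N+1}$ is the unique standard tableau of its shape whose descent set is disjoint from $J$ (we recheck this in Section 11).

Examples. For $\mu=(3,1)$, $\gamma_\mu=1423$ in one-line notation and $T_{\gamma_\mu}=T_3T_2$. For $\mu=(2,2,2)$ the tableau $\tilde{\mathbf t}_3$ has first column $1,3,5$ and first row $1,2,4,6$, and $\tilde w_3=153426$. Indeed, inserting $1,5,3,4,2,6$ gives successively (rows separated by slashes) $1$; $15$; $13/5$; $134/5$; $124/3/5$; $1246/3/5$. The new box appears in the first column at steps $1,3,5$, so the recording tableau is also $1246/3/5$.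

The problem, from Guilhot and Poulain d'Andecy, "Kazhdan-Lusztig bases of parabolic Hecke algebras and applications to Schur-Weyl duality", arXiv:2602.20861 (2026), is to prove or disprove, for all $N$ and $\mu$:

* a) $X^\mu_N$ generates $I^\mu_N$ as a two-sided ideal of $H^\mu(S_n)$;
* b) $Y^\mu_N$ generates $I^\mu_N$;
* c) $X^\mu_N=Y^\mu_N$.

By Crampé–Poulain d'Andecy, $X^\mu_N\in I^\mu_N$, and a) holds for $N=2$, for any $N$ when all parts of $\mu$ are $1$ or $2$, and for any $N$ when only one part of $\mu$ differs from $1$. All three statements are true in general. Write $[k]=\frac{q^k-q^{-k}}{q-q^{-1}}$, $[k]!=[1]\cdots[k]$, $[\mu]=\prod_i[\mu_i]$; let $V_\lambda$ be the simple $H$-modules ($T_i=q$ on $V_{(n)}$), $\ell(\lambda)$ the number of parts of $\lambda$, and $K_{\lambda\mu}$ the Kostka numbers.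

**Theorem.** (1) $X^\mu_N$ is central in $H^\mu(S_n)$. For $\lambda\vdash n$ with $e_\mu V_\lambda\neq0$ it acts on $e_\mu V_\lambda$ as $0$ if $\ell(\lambda)\le N$, and as the nonzero scalar $\xi^\mu_\lambda=\prod_{i=1}^m\frac{[\lambda_i+m-i]}{[\mu_i]}$ if $\ell(\lambda)=m$.
(2) $I^\mu_N=X^\mu_NH^\mu(S_n)$; hence a).
(3) $X^\mu_N=Y^\mu_N$; hence c), and b) by (2).

## 3. Two blocks, and one large block, by hand

**All parts equal to 1.** Here $n=m$, $e_\mu=1$, $\gamma_\mu=1$, and $\tilde w_m=w_m$. So $X=Y=C^\dagger_{w_m}$.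

**Two blocks, $\mu=(a,b)$, $N=1$.** Here $V$ is a line on which every $T_i$ is $q$. We have $\gamma_\mu=s_a\cdots s_2$: it sends $2\mapsto a+1$ and lowers $3,\dots,a+1$ by one. Since $C^\dagger_{s_1}=q-T_1$, we need the element
$$Q_a:=T_a\cdots T_2\,T_1\,T_2^{-1}\cdots T_a^{-1}=T_1^{-1}\cdots T_{a-1}^{-1}\,T_a\,T_{a-1}\cdots T_1 .\tag{2}$$
The second equality is trivial for $a=1$. For $a\ge2$, by induction, $Q_a=T_aQ_{a-1}T_a^{-1}=T_1^{-1}\cdots T_{a-2}^{-1}(T_aT_{a-1}T_a^{-1})T_{a-2}\cdots T_1$, because $T_a$ commutes with $T_1,\dots,T_{a-2}$; and $T_aT_{a-1}T_a^{-1}=T_{a-1}^{-1}T_aT_{a-1}$ is the braid relation. Now $e_\mu$ absorbs $T_1,\dots,T_{a-1}$ on both sides, with factors $q^{-(a-1)}$ and $q^{a-1}$. Hence $X=e_\mu(q-Q_a)e_\mu=e_\mu(q-T_a)e_\mu$.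

On the other side $\tilde{\mathbf t}_2$ has first column $1,a+1$. Inserting the word of $s_a$, namely $1,\dots,a-1,a+1,a,a+2,\dots$, the letter $a$ bumps $a+1$ at step $a+1$, so both tableaux equal $\tilde{\mathbf t}_2$. So $\tilde w_2=s_a$ and $Y=e_\mu(q-T_a)e_\mu=X$. Statement c) holds for $N=1$.

For $\mu=(2,1)$ let us test the eigenvalues. On $V_{(3)}$ we get $q-q=0$. On $V_{(2,1)}$ choose a matrix model: $T_1=\mathrm{diag}(q,-q^{-1})$, and let $x$ be the upper left entry of $T_2$. The traces of $T_1T_2$ and $T_2$ in this representation are $-1$ and $q-q^{-1}$ (its restrictions have eigenvalues $q,-q^{-1}$, and $T_1T_2$ has trace $-1$). So $qx-q^{-1}(q-q^{-1}-x)=-1$, i.e. $[2]x=-q^{-2}$. Therefore $X$ acts on the line $e_\mu V_{(2,1)}$ by $q+q^{-2}/[2]=(q^2+1+q^{-2})/[2]=[3]/[2]$. The Theorem predicts $[3][1]/([2][1])$. (The value $x=-q^{-2}/[2]$ comes out again, without a trace, in Section 8.)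

**One large block in front, $\mu=(a,1^{m-1})$.** Let $\rho=s_{a-1}\cdots s_1\in S_\mu$ and $\zeta=\rho\gamma_\mu$. Since $\gamma_\mu$ sends $1\mapsto1$, $i\mapsto a+i-1$ for $2\le i\le m$, and $\rho$ sends $1\mapsto a$, we have $\zeta(i)=i+a-1$ for $1\le i\le m$. As $\gamma_\mu^{-1}$ is increasing on blocks, $T_\zeta=T_\rho T_{\gamma_\mu}$. As $\zeta s_i=s_{i+a-1}\zeta$ is longer than $\zeta$ for $i<m$, $T_\zeta T_i=T_{i+a-1}T_\zeta$. So $T_\zeta C^\dagger_{w_m}=C^\dagger_dT_\zeta$, where $d$ is the reversal of the interval $[a,a+m-1]$, and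
$$X=e_\mu T_\rho^{-1}C^\dagger_dT_\rho e_\mu=e_\mu C^\dagger_de_\mu .$$
Inserting the word $1,\dots,a-1,a+m-1,\dots,a$ gives first column $1,a+1,\dots,a+m-1$ for both tableaux if $a\ge2$ (each of the letters $a+m-2,\dots,a$ bumps down the column and creates a box at steps $a+1,\dots,a+m-1$), and the same if $a=1$. So $d=\tilde w_m$, and $X=Y$ again.

For $\mu=(2,2,2)$ no such slide is available: $\tilde w_3=153426$ is not the longest element of a parabolic subgroup, since it moves $2,\dots,5$ to $5,3,4,2$, which is not a composite of reversals of disjoint intervals. So $C^\dagger_{\tilde w_3}$ does not come as an antisymmetrizer, and the general proof has to recognize $Y$ by its properties.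

## 4. Textbook facts and the shape of the kernel

Let $R=\mathbb C[q]_{(q-1)}$ and let $H_R$ be the $R$-span of the $T_w$, so $H_R/(q-1)=\mathbb CS_n$; we say "at $q=1$" for this reduction. Let $*$ be the $\mathbb C(q)$-linear anti-automorphism $T_w^*=T_{w^{-1}}$, and $\theta(x)=\overline{x^*}$. Then $\theta$ is a ring anti-automorphism with $\theta(q)=q^{-1}$ and $\theta(T_w)=T_w^{-1}$.

**Symmetrizers.** For an interval $[s,t]$ let $e_{[s,t]}$ be the $q$-symmetrizer on it (equal to $1$ if it has at most one element). For any composition $\mu$ of $n$ with $m$ parts, zero parts allowed, $e_\mu$ is the product over the blocks. It is the unique idempotent of $H(S_\mu)$ with $T_ie_\mu=e_\mu T_i=qe_\mu$ for $i\in J$. The images of $e_\mu$ under bar, $*$ and $\theta$ have the same property (for bar: $T_i^{-1}\bar e_\mu=q^{-1}\bar e_\mu$), so $e_\mu$ is fixed by all three. With $b=t-s+1$, $\sum_{w\in S_b}q^{2\ell(w)}=q^{b(b-1)/2}[b]!$. The minimal representatives $x$ of the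 cosets $S_{[s+1,t]}x$ in $S_{[s,t]}$ are $s_ss_{s+1}\cdots s_{s+k-1}$, and those for $S_{[s,t-1]}$ are $s_{t-1}s_{t-2}\cdots s_{t-k}$, with $0\le k\le b-1$. Splitting the sum over $S_{[s,t]}$ accordingly gives
$$e_{[s,t]}=\tfrac{q^{-(b-1)}}{[b]}\,e_{[s+1,t]}\sum_{k=0}^{b-1}q^kT_sT_{s+1}\cdots T_{s+k-1}=\tfrac{q^{-(b-1)}}{[b]}\,e_{[s,t-1]}\sum_{k=0}^{b-1}q^kT_{t-1}T_{t-2}\cdots T_{t-k}.\tag{3}$$

**The antisymmetrizer.** Let $A=\sum_{\sigma\in S_m}(-1)^{\ell(\sigma)}q^{\binom m2-\ell(\sigma)}T_\sigma$. If $s_i\sigma>\sigma$ then $T_i(T_\sigma-q^{-1}T_{s_i\sigma})=-q^{-1}(T_\sigma-q^{-1}T_{s_i\sigma})$. Pairing $\sigma$ with $s_i\sigma$, or with $\sigma s_i$, gives $T_iA=AT_i=-q^{-1}A$ for $i<m$. Conversely, comparing coefficients in $T_ix=-q^{-1}x$ gives $x_{s_i\sigma}=-q^{-1}x_\sigma$ when $s_i\sigma>\sigma$, so $A$ spans the solutions in $H(S_m)$. Clearly $A^*=A$. The character $\varepsilon(T_i)=-q^{-1}$ of $H(S_m)$ has $\varepsilon(A)=q^{\binom m2}\sum_\sigma q^{-2\ell(\sigma)}=[m]!$,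 so $A^2=[m]!A$. Also $\bar A$ solves the same equations, so $\bar A=cA$. Since $\varepsilon(\bar x)=\overline{\varepsilon(x)}$, we get $c[m]!=[m]!$, so $c=1$. By the uniqueness of Kazhdan–Lusztig elements, $A=C^\dagger_{w_m}$. Also $\theta(A)=A$.

**Fact S1.** $H$ is split semisimple, and the $V_\lambda$ have $H_R$-lattices that reduce to the Specht modules at $q=1$. An idempotent of $H_R$ cuts out a direct summand of such a lattice, so its rank on $V_\lambda$ equals its rank at $q=1$. Applied to parabolic subalgebras, this shows that restriction multiplicities are those of symmetric groups. Consequences: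

* $\dim e_\mu V_\lambda=K_{\lambda\mu}$.
* $A/[m]!$ is an idempotent of $H_R$. At $q=1$ it projects onto the sign-isotypic part for $S_m$, which is nonzero on the Specht module of $\lambda$ exactly when $\ell(\lambda)\ge m$. So $A=0$ on $V_\lambda$ if $\ell(\lambda)<m$.
* (Pieri) As a module over $H(S_{\{a+1,\dots,n\}})$, $e_{[1,a]}V_\lambda=\bigoplus V_\kappa$ over the $\kappa$ with $\lambda/\kappa$ a horizontal strip of size $a$.

**Fact S2.** $\tau(T_w)=\delta_{w,1}$ is a trace, $\tau(T_xT_{y^{-1}})=\delta_{xy}$, and $\tau=\sum_\lambda s_\lambda^{-1}\chi_\lambda$ with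
$$s_\lambda^{-1}=q^{2n(\lambda)}\prod_h\frac{1-q^2}{1-q^{2h}},\qquad n(\lambda)=\sum_i(i-1)\lambda_i,$$
$h$ running over the hook lengths of $\lambda$ (generic degrees of type $A$; see Geck–Pfeiffer, *Characters of Finite Coxeter Groups and Iwahori–Hecke Algebras*). The central primitive idempotents $z_\lambda=s_\lambda^{-1}\sum_w\chi_\lambda(T_w)T_{w^{-1}}$ lie in $H_R$ and reduce at $q=1$ to those of $\mathbb CS_n$.

**Fact S3.** Let $D_\mu$ be the set of $d\in S_n$ such that $d$ and $d^{-1}$ are increasing on the blocks of $\mu$. Each double coset in $S_\mu\backslash S_n/S_\mu$ contains exactly one $d\in D_\mu$, its element of minimal length. Every $y\in S_\mu dS_\mu$ can be written $y=udv$ with $u,v\in S_\mu$ and $\ell(y)=\ell(u)+\ell(d)+\ell(v)$. In particular $d\le y$, and $\ell(d)<\ell(y)$ if $y\ne d$.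

**Step: describing $I^\mu_N$ by simple modules.** For a composition $\nu$ of $n$ with $N$ parts $\ge0$, the weight space of $V^{\otimes n}$ of weight $\nu$ has as basis the words with $\nu_i$ letters $i$. On the increasing word, $T_i=q$ if $s_i\in S_\nu$, so $e_\nu$ fixes it, and $he_\nu\mapsto h\cdot(\text{increasing word})$ is a well-defined $H$-map from $He_\nu$ onto a submodule. Let $w$ be minimal in $wS_\nu$ and take a reduced expression. At the stage where the part $w'$ has been applied and $s_i$ comes next, $s_iw'>w'$, so the letters at positions $i,i+1$ come from positions $w'^{-1}(i)<w'^{-1}(i+1)$ of the increasing word and are weakly increasing. They are not equal: $w'$ and $s_iw'$ are minimal in their cosets as well, so $w'$ is increasing on $\nu$-blocks. If $w'^{-1}(i),w'^{-1}(i+1)$ were in one block they would be adjacent, say $j,j+1$, and $s_iw'=w's_j$ would not be minimal. So only the rule for $a<b$ is used, and $T_w$ sends the increasing word to the word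 permuted by $w$. Hence the basis $T_we_\nu$ of $He_\nu$ goes to the basis of words, and the weight space is isomorphic to $He_\nu$.

Since $\dim\mathrm{Hom}_H(He_\nu,V_\lambda)=K_{\lambda\nu}$, $V_\lambda$ occurs in $V^{\otimes n}$ iff $K_{\lambda\nu}\neq0$ for some $\nu$ with $N$ parts $\ge0$, i.e. iff $\ell(\lambda)\le N$. Since $e_\mu V_\lambda\ne0$ forces $\ell(\lambda)\le m$,
$$I^\mu_N=\bigoplus_{\ell(\lambda)=m,\ K_{\lambda\mu}\ne0}z_\lambda H^\mu(S_n),\qquad z_\lambda H^\mu(S_n)\cong\mathrm{End}(e_\mu V_\lambda).\tag{4}$$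
As $A$ is zero on $V_\lambda$ for $\ell(\lambda)\le N$, we recover $X^\mu_N\in I^\mu_N$. For $\mu=(1^m)$, (4) says that $I$ is the line spanned by $A$.

From now on write $X^\mu=X^\mu_N$.

## 5. The classical limit: a central sum over subsets

At $q=1$ the whole picture is transparent. For $S\subset\{1,\dots,n\}$ with $|S|=m$ let $\mathrm{Alt}_S=\sum_\sigma\mathrm{sgn}(\sigma)\sigma$ over the permutations of $S$, and $\mathcal Z=\sum_S\mathrm{Alt}_S$, which is central in $\mathbb CS_n$. If $S$ contains two elements of one block, exchanged by the transposition $t\in S_\mu$, then $\mathrm{Alt}_Se_\mu=\mathrm{Alt}_S\,t\,e_\mu=-\mathrm{Alt}_Se_\mu$, so $\mathrm{Alt}_Se_\mu=0$. Otherwise $S=u(\{c_1,\dots,c_m\})$ for some $u\in S_\mu$, and $e_\mu\mathrm{Alt}_Se_\mu=e_\mu\mathrm{Alt}_{\{c_1,\dots,c_m\}}e_\mu=X^\mu|_{q=1}$. There are $\prod\mu_i$ such $S$. Hence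
$$\Big(\prod_i\mu_i\Big)X^\mu|_{q=1}=e_\mu\,\mathcal Z\,e_\mu .\tag{5}$$
So $X^\mu|_{q=1}$ is central in $e_\mu\mathbb CS_ne_\mu$. For an invariant inner product on the Specht module of $\lambda$, $\mathrm{Alt}_S$ is $m!$ times an orthogonal projection, so $\mathcal Z$ acts by a scalar $\ge0$, which is positive exactly when $\ell(\lambda)\ge m$.

Check with $\mu=(2,2)$, $m=2$: $\mathcal Z=6-\sum(\text{transpositions})$, and the transpositions sum to the sum of contents, which is $2$ on $(3,1)$ and $0$ on $(2,2)$. So $X$ has eigenvalues $4/4=1$ and $6/4=3/2$. The Theorem at $q=1$ gives $4\cdot1/4$ and $3\cdot2/4$.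

**Remark (a) by specialization).** This already gives $I^\mu_N=X^\mu H^\mu(S_n)$. Put $H^\mu_R=e_\mu H_Re_\mu$. The module $M=X^\mu H^\mu_R$ is finitely generated and torsion-free over $R$, hence free, of rank $\dim X^\mu H^\mu(S_n)$. Its image at $q=1$ is a quotient of $M/(q-1)M$, and by (5) and positivity this image has dimension $\sum_{\ell(\lambda)=m}K_{\lambda\mu}^2=\dim I^\mu_N$. So $\dim X^\mu H^\mu(S_n)\ge\dim I^\mu_N$, and the inclusion $X^\mu H^\mu(S_n)\subset I^\mu_N$ is an equality.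

What this argument does not reach is c), and with it b). The equality $X=Y$ is an identity in $q$, and one specialization cannot prove it. To handle it we shall need the structure of $X^\mu$ for indeterminate $q$: centrality and exact eigenvalues. The sensible attempt is to lift $\mathcal Z$, replacing each $\mathrm{Alt}_S$ by the braid conjugate $T_\gamma AT_\gamma^{-1}$ that carries $\{1,\dots,m\}$ to $S$. This stops at once. For $n=3$, $m=2$ the lifted sum is $3q-(T_1+T_2+T_2T_1T_2^{-1})$. With $c=q-q^{-1}$ we have $T_2T_1T_2^{-1}=T_2T_1T_2-c\,T_2T_1$. The element $T_1+T_2+T_2T_1T_2$ is central: $T_1(T_2T_1T_2)-(T_2T_1T_2)T_1=T_1^2T_2T_1-T_1T_2T_1^2=T_2T_1-T_1T_2$ cancels $T_1T_2-T_2T_1$, and similarly for $T_2$. But $T_2T_1$ is not central: $T_1T_2T_1\ne T_2T_1^2=T_2+cT_2T_1$. So the lifted sum is not central.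

The way around is to keep not $\mathcal Z$ but a consequence of (5) that does not mention it. One central element serves all $\mu$ at once, so at $q=1$
$$\Big(\prod\mu_i\Big)e_\nu X^\mu=e_\nu e_\mu\mathcal Z=\Big(\prod\nu_i\Big)X^\nu e_\mu$$
for any two compositions $\mu,\nu$. The $q$-analogue, with $[\mu]$ and $[\nu]$ in place of the products, can be proved directly when $\nu$ differs from $\mu$ by moving one strand to a neighboring block. These moves generate everything.

## 6. Moving one strand to the neighboring block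

Let $\mu$ have all parts $\ge1$ and write $\Gamma_\mu=T_{\gamma_\mu}$. Since $\gamma_\mu^{-1}$ is increasing on each block, $T_uT_{\gamma_\mu}=T_{u\gamma_\mu}$ for $u\in S_\mu$. Since $\gamma_\mu$ is increasing on $\{m+1,\dots,n\}$, $T_{\gamma_\mu}T_\pi=T_{\gamma_\mu\pi}$ for $\pi\in S_{\{m+1,\dots,n\}}$.

Let $e'_\mu$ be the symmetrizer on $\{m+1,\dots,n\}$ for the composition $(\mu_1-1,\dots,\mu_m-1)$. If $i,i+1$ lie in one of its blocks, then $\gamma_\mu(i+1)=\gamma_\mu(i)+1$, so $\Gamma_\mu T_i=T_{\gamma_\mu(i)}\Gamma_\mu$ with $s_{\gamma_\mu(i)}\in S_\mu$, and $e_\mu\Gamma_\mu T_i=q\,e_\mu\Gamma_\mu$. Hence $e_\mu\Gamma_\mu=e_\mu\Gamma_\mu e'_\mu$. Also $e'_\mu$ commutes with $A$, as they involve disjoint sets of strands. Cut $X^\mu$ into two halves: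
$$\Delta_\mu=e_\mu\Gamma_\mu A,\qquad\Omega_\mu=A\Gamma_\mu^{-1}e_\mu=\theta(\Delta_\mu).$$
Then $\Delta_\mu e'_\mu=\Delta_\mu$, and, applying $\theta$, $e'_\mu\Omega_\mu=\Omega_\mu$. Since $A^2=[m]!A$, $\Delta_\mu\Omega_\mu=[m]!\,X^\mu$.

Two rules will be used, for a composition $\nu$.

**Rule R.** If $w=uw^\circ$ with $u\in S_\nu$ and lengths adding, then $e_\nu T_w=q^{\ell(u)}e_\nu T_{w^\circ}$.

**Rule V.** If $j<m$, $w(j+1)=w(j)+1$ and $s_{w(j)}\in S_\nu$, then $e_\nu T_wA=0$. Indeed $ws_j=s_{w(j)}w$ is longer than $w$, so $T_wT_j=T_{w(j)}T_w$, and $-q^{-1}e_\nu T_wA=e_\nu T_wT_jA=q\,e_\nu T_wA$.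

Rule V is the quantum form of "two antisymmetrized strands in one block give zero".

**Lemma 1.** Let $\mu$ have all parts $\ge1$ and let $\nu=\mu\pm(\varepsilon_j-\varepsilon_{j+1})$. Let $b$ be the part of $\mu$ that is decreased ($b=\mu_{j+1}$ for $+$, $b=\mu_j$ for $-$). If $b=1$ then $e_\nu\Delta_\mu=0$. If $b\ge2$ then $e_\nu\Delta_\mu=\tfrac{[b-1]}{[b]}\,\Delta_\nu e'_\mu$.

Smallest example: $\mu=(2,1)$, $\nu=(1,2)$, $b=2$. Here $\Gamma_\mu=T_2$, $\Gamma_\nu=1$, $e'_\mu=1$, and $e_\mu=\frac{q^{-1}}{[2]}(1+qT_1)$. So $e_\nu\Delta_\mu=\frac{q^{-1}}{[2]}(e_\nu T_2A+q\,e_\nu T_1T_2A)$. The second term is $0$ by Rule V ($s_1s_2$ sends $1,2$ to $2,3$), the first is $q\,e_\nu A$, and the result is $\frac1{[2]}e_\nu A=\frac{[1]}{[2]}\Delta_\nu$. The general proof has the same three moves: expand one symmetrizer, kill one term, resum the others.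

*Proof.* **Case $+$, expansion.** Let $t=c_{j+1}$. The $\mu$-blocks $j,j+1$ are $[c_j,t-1]$ and $[t,t+b-1]$; the $\nu$-blocks are $[c_j,t]$ and $[t+1,t+b-1]$. All factors of $e_\mu$ except $e_{[t,t+b-1]}$ are absorbed by $e_\nu$, so $e_\nu e_\mu=e_\nu e_{[t,t+b-1]}$. The first form of (3), whose factor $e_{[t+1,t+b-1]}$ is also absorbed, gives
$$e_\nu\Delta_\mu=\tfrac{q^{-(b-1)}}{[b]}\sum_{k=0}^{b-1}q^k\,e_\nu T_{\rho_k\gamma_\mu}A,\qquad\rho_k=s_ts_{t+1}\cdots s_{t+k-1}\in S_\mu .$$

**Case $+$, the term $k=0$ vanishes.** Write $\gamma_\mu=uw^\circ$ with $u\in S_\nu$ and $w^\circ$ minimal in $S_\nu\gamma_\mu$. The preimages of the $\nu$-block $[c_j,t]$ under $\gamma_\mu$, hence under $w^\circ$, are $j$, $j+1$ and elements $>m$. Since $(w^\circ)^{-1}$ is increasing on this block, $w^\circ(j)=c_j$ and $w^\circ(j+1)=c_j+1$. As $c_j,c_j+1\in[c_j,t]$, Rules R and V give $0$. If $b=1$ this was the only term, so $e_\nu\Delta_\mu=0$.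

**Case $+$, the terms $k\ge1$ resum.** Let $b\ge2$. The permutation $\rho_k$ sends $t+i\mapsto t+i+1$ for $0\le i<k$ and $t+k\mapsto t$. Let $y+1,\dots,y+b-1$ be the elements of $\{m+1,\dots,n\}$ with $\gamma_\mu(y+i)=t+i$. Passing from $\mu$ to $\nu$, the start of block $j+1$ changes from $t$ to $t+1$. So $\gamma_\nu(j+1)=t+1$, $\gamma_\nu(y+1)=t$, $\gamma_\nu(y+i)=t+i$ for $2\le i\le b-1$, and $\gamma_\nu=\gamma_\mu$ elsewhere. Let $\pi_k=s_{y+1}\cdots s_{y+k-1}$, which sends $y+k\mapsto y+1$ and $y+i\mapsto y+i+1$ for $1\le i<k$. Both $\rho_k\gamma_\mu$ and $\gamma_\nu\pi_k$ send $j+1\mapsto t+1$, $y+i\mapsto t+i+1$ for $i<k$, $y+k\mapsto t$, $y+i\mapsto t+i$ for $i>k$, and agree with $\gamma_\mu$ elsewhere. So they are equal, $T_{\rho_k\gamma_\mu}=\Gamma_\nu T_{\pi_k}$, and $T_{\pi_k}$ commutes with $A$. The blocks of $e'_\nu$ are obtained from those of $e'_\mu$ by moving $y+1$ from block $j+1$ to block $j$. So $e'_\nu e'_\mu=e'_\nu e_{[y+1,y+b-1]}$, and (3) gives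 $e'_\nu e'_\mu=\frac{q^{-(b-2)}}{[b-1]}e'_\nu\sum_{k=1}^{b-1}q^{k-1}T_{\pi_k}$. Therefore
$$e_\nu\Delta_\mu=\tfrac{q^{-(b-1)}}{[b]}\Delta_\nu e'_\nu\sum_{k=1}^{b-1}q^kT_{\pi_k}=\tfrac{q^{-(b-1)}}{[b]}\,q\,q^{b-2}[b-1]\,\Delta_\nu e'_\nu e'_\mu=\tfrac{[b-1]}{[b]}\Delta_\nu e'_\mu .$$

**Case $-$, expansion.** Let $r=c_j+b-1$ be the last position of the $\mu$-block $j$. The $\nu$-blocks $j,j+1$ are $[c_j,r-1]$ and $[r,r+\mu_{j+1}]$. Now $e_\nu e_\mu=e_\nu e_{[c_j,r]}$, and the second form of (3) gives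
$$e_\nu\Delta_\mu=\tfrac{q^{-(b-1)}}{[b]}\sum_{k=0}^{b-1}q^k\,e_\nu T_{\rho_k\gamma_\mu}A,\qquad\rho_k=s_{r-1}\cdots s_{r-k}\in S_\mu,$$
where $\rho_k$ sends $r-k\mapsto r$ and $x\mapsto x-1$ for $r-k<x\le r$.

**Case $-$, the term $k=b-1$ vanishes.** Here $r-k=c_j$, so $w=\rho_k\gamma_\mu$ has $w(j)=r$ and $w(j+1)=r+1$. Since $s_r\in S_\nu$, Rule V gives $0$. If $b=1$ this was the only term, so $e_\nu\Delta_\mu=0$.

**Case $-$, the terms $k\le b-2$ resum.** Put $w=\rho_k\gamma_\mu$. Then $w^{-1}(r)=\gamma_\mu^{-1}(r-k)>m$, because $r-k>c_j$, and $w^{-1}(r+1)=j+1$. So $w=s_rw^\circ$ with $\ell(w)=\ell(w^\circ)+1$, and $e_\nu T_w=q\,e_\nu T_{w^\circ}$. Let $z+1,\dots,z+b-1$ be the elements $>m$ with $\gamma_\mu(z+i)=c_j+i$. Then $w^\circ(j+1)=r$; $w^\circ(z+i)=c_j+i$ for $i<b-1-k$; $w^\circ(z+b-1-k)=r+1$; $w^\circ(z+i)=c_j+i-1$ for $b-1-k<i\le b-1$; and $w^\circ=\gamma_\mu$ elsewhere. On the other hand the start of block $j+1$ is now $r$ instead of $r+1$, so $\gamma_\nu(j+1)=r$,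 $\gamma_\nu(z+i)=c_j+i$ for $i\le b-2$, $\gamma_\nu(z+b-1)=r+1$, and $\gamma_\nu=\gamma_\mu$ elsewhere. Let $\pi_k=s_{z+b-2}\cdots s_{z+b-1-k}$ ($k$ factors), which sends $z+b-1-k\mapsto z+b-1$ and $z+i\mapsto z+i-1$ for $b-1-k<i\le b-1$. Comparing values, $w^\circ=\gamma_\nu\pi_k$, so $T_{w^\circ}=\Gamma_\nu T_{\pi_k}$, and $T_{\pi_k}$ commutes with $A$. The blocks of $e'_\nu$ arise from those of $e'_\mu$ by moving $z+b-1$ to block $j+1$, so $e'_\nu e'_\mu=e'_\nu e_{[z+1,z+b-1]}=\frac{q^{-(b-2)}}{[b-1]}e'_\nu\sum_{k=0}^{b-2}q^kT_{\pi_k}$ by (3). Hence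
$$e_\nu\Delta_\mu=\tfrac{q^{-(b-1)}}{[b]}\,q\,\Delta_\nu e'_\nu\sum_{k=0}^{b-2}q^kT_{\pi_k}=\tfrac{q^{-(b-1)}}{[b]}\,q\,q^{b-2}[b-1]\,\Delta_\nu e'_\nu e'_\mu=\tfrac{[b-1]}{[b]}\Delta_\nu e'_\mu.\qquad\square$$

**Corollary 2.** Put $X^\mu:=0$ if $\mu$ has a zero part. For all compositions $\mu$ and $\nu=\mu\pm(\varepsilon_j-\varepsilon_{j+1})$ of $n$ with $m$ nonnegative parts,
$$[\mu]\,e_\nu X^\mu=[\nu]\,X^\nu e_\mu .\tag{6}$$

*Proof.* Suppose first that all parts of both are positive. Let $b$ be the part of $\mu$ that decreases from $\mu$ to $\nu$, and $b'$ the part of $\nu$ that decreases from $\nu$ to $\mu$. So in the two affected places $\mu$ has $b,\,b'-1$ and $\nu$ has $b-1,\,b'$; in particular $b,b'\ge2$. Lemma 1 and $e'_\mu\Omega_\mu=\Omega_\mu$ give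
$$e_\nu X^\mu=\tfrac1{[m]!}e_\nu\Delta_\mu\Omega_\mu=\tfrac1{[m]!}\tfrac{[b-1]}{[b]}\Delta_\nu\Omega_\mu .$$
Lemma 1 with $\mu,\nu$ exchanged reads $e_\mu\Delta_\nu=\frac{[b'-1]}{[b']}\Delta_\mu e'_\nu$. Applying $\theta$, which fixes $[k]$, gives $\Omega_\nu e_\mu=\frac{[b'-1]}{[b']}e'_\nu\Omega_\mu$, and with $\Delta_\nu e'_\nu=\Delta_\nu$,
$$X^\nu e_\mu=\tfrac1{[m]!}\Delta_\nu\Omega_\nu e_\mu=\tfrac1{[m]!}\tfrac{[b'-1]}{[b']}\Delta_\nu\Omega_\mu .$$
Hence $[b][b'-1]\,e_\nu X^\mu=[b-1][b']\,X^\nu e_\mu$. Multiply by the common factors $[\mu_i]$, $i\ne j,j+1$.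

If only $\nu$ has a zero part, then $b=1$ and $e_\nu X^\mu=\frac1{[m]!}e_\nu\Delta_\mu\Omega_\mu=0$. If only $\mu$ has one, then $b'=1$, $e_\mu\Delta_\nu=0$, so $\Omega_\nu e_\mu=\theta(e_\mu\Delta_\nu)=0$ and $X^\nu e_\mu=0$. If both do, both sides are $0$. $\square$

## 7. Centrality in the $q$-Schur algebra

The purpose of this section is to pass from neighboring compositions to all of them. Let $\mathcal S=\bigoplus_{\nu,\mu}e_\nu He_\mu$, the sum over compositions of $n$ with $m$ parts $\ge0$, with matrix multiplication. Zero parts are allowed here because the generators below have to pass through them.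

**Lemma 3.** $\mathcal S$ is generated over $\mathbb C(q)$ by the $e_\mu\in e_\mu He_\mu$ and the $e_\nu e_\mu\in e_\nu He_\mu$ with $\nu=\mu\pm(\varepsilon_j-\varepsilon_{j+1})$.

*Proof.* **Step 1: reduction to $q=1$.** $\mathcal S_R=\bigoplus e_\nu H_Re_\mu$ is a finitely generated $R$-module. Each summand is a direct summand of $H_R$ (image of the projection $x\mapsto e_\nu xe_\mu$), so $\mathcal S_R/(q-1)=\bigoplus e_\nu\mathbb CS_ne_\mu$. Let $\mathcal B\subset\mathcal S_R$ be the $R$-subalgebra generated by the listed elements. If they generate at $q=1$, the finitely generated module $\mathcal S_R/\mathcal B$ becomes $0$ modulo $q-1$, so it is $0$ by Nakayama's lemma, and $\mathcal B$ spans $\mathcal S$ over $\mathbb C(q)$.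

**Step 2: $q=1$.** Let $W=\mathbb C^m$, so $W^{\otimes n}=\bigoplus_\mu W_\mu$ (weight spaces) and $W_\mu\cong\mathbb CS_ne_\mu$, the increasing word $v_{\mathbf i_\mu}$ corresponding to $e_\mu$. A homomorphism $W_\nu\to W_\mu$ is right multiplication by the image of $e_\nu$, which is any element of $e_\nu\mathbb CS_ne_\mu$. So $\mathrm{End}_{S_n}(W^{\otimes n})$ is the opposite algebra of $\mathcal S|_{q=1}$. By classical Schur–Weyl duality it is generated by the weight projections and the operators $E_{j,j+1},E_{j+1,j}$ of $\mathfrak{gl}_m$. For $\nu'=\nu+\varepsilon_j-\varepsilon_{j+1}$, $E_{j,j+1}v_{\mathbf i_\nu}$ is the sum of the $\nu_{j+1}$ words obtained from $\mathbf i_\nu$ by changing one letter $j+1$ to $j$. The word $\mathbf i_{\nu'}$ is one of these (the first letter $j+1$ is changed), and $e_\nu$ averages it over all of them. So $E_{j,j+1}v_{\mathbf i_\nu}=\nu_{j+1}e_\nu v_{\mathbf i_{\nu'}}$, and $E_{j,j+1}|_{W_\nu}$ corresponds to $\nu_{j+1}e_\nu e_{\nu'}$.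 In the same way $E_{j+1,j}|_{W_\nu}$ corresponds to $\nu_je_\nu e_{\nu'}$ with $\nu'=\nu-\varepsilon_j+\varepsilon_{j+1}$. A set generates an algebra iff it generates the opposite algebra. $\square$

Let $Z=\sum_\mu[\mu]X^\mu\in\mathcal S$. It commutes with each $e_\mu$, and for neighbors $Z\cdot(e_\nu e_\mu)=[\nu]X^\nu e_\mu$ and $(e_\nu e_\mu)\cdot Z=[\mu]e_\nu X^\mu$ agree by (6). So $Z$ is central in $\mathcal S$, which says
$$[\nu]\,X^\nu\,h\,e_\mu=[\mu]\,e_\nu\,h\,X^\mu\qquad(h\in H).\tag{7}$$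
Taking $\nu=\mu$ with positive parts, $X^\mu$ is central in $H^\mu(S_n)$.

**Step: the scalars.** As $H\to\mathrm{End}(V_\lambda)$ is onto, so is $e_\mu He_\mu\to\mathrm{End}(e_\mu V_\lambda)$. Hence $X^\mu$ acts on $e_\mu V_\lambda\ne0$ by a scalar $\xi^\mu_\lambda$. If $\mu,\nu$ have positive parts and $e_\mu V_\lambda,e_\nu V_\lambda\neq0$, choose $h$ with $e_\nu he_\mu\ne0$ on $V_\lambda$; then (7) gives $[\nu]\xi^\nu_\lambda=[\mu]\xi^\mu_\lambda$. So $[\mu]\xi_\lambda^\mu$ does not depend on $\mu$. If $\ell(\lambda)<m$ then $\xi^\mu_\lambda=0$, as $A=0$ on $V_\lambda$.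

## 8. The eigenvalues, by removing the first row

**Proposition 4.** If $\ell(\lambda)=m$ and $K_{\lambda\mu}\neq0$, then $\xi^\mu_\lambda=\prod_{i=1}^m\dfrac{[\lambda_i+m-i]}{[\mu_i]}$.

*Proof.* Since $[\mu]\xi^\mu_\lambda=[\lambda]\xi^\lambda_\lambda$, it suffices to treat $\mu=\lambda$, where $e_\lambda V_\lambda$ is a line. Induct on $m\ge1$. For $m=1$, $X^{(n)}=e_{(n)}$ and $\xi=1$. Let $m\ge2$, $a=\lambda_1$, $\kappa=(\lambda_2,\dots,\lambda_m)$, $\gamma=\gamma_\lambda$, $e_a=e_{[1,a]}$, and let $A'$ be the analogue of $A$ for $S_{\{2,\dots,m\}}$.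

**Step 1: isolate strand 1 in $A$.** We claim
$$A=q^{m-1}A'-\tfrac1{[m-2]!}A'T_1A'.\tag{8}$$
The minimal representatives of $S_m/S_{\{2,\dots,m\}}$ are $s_k\cdots s_1$, $0\le k\le m-1$, and $\binom m2=\binom{m-1}2+m-1$, so $A=\sum_{k=0}^{m-1}(-1)^kq^{m-1-k}T_k\cdots T_1A'$. Also $A=\frac1{[m-1]!}A'A$. Insert the sum. The term $k=0$ gives $q^{m-1}A'$ because $A'^2=[m-1]!A'$. For $k\ge1$, $A'T_k\cdots T_2=(-q^{-1})^{k-1}A'$, so the term is $-q^{m-2k}A'T_1A'/[m-1]!$. Finally $\sum_{k=1}^{m-1}q^{m-2k}=[m-1]$.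

**Step 2: split $\gamma$ into "leave the first block" and "place in the rest".** Let $\gamma''\in S_{\{a+1,\dots,n\}}$ be the shift by $a$ of $\gamma_\kappa$. Let $\eta$ fix $1$ and all $x>m+a-1$, with $\eta(i)=i+a-1$ for $2\le i\le m$ and $\eta(m+i)=1+i$ for $1\le i\le a-1$. Then $\gamma=\gamma''\eta$: $i\mapsto i+a-1\mapsto c_i$ for $2\le i\le m$, $m+i\mapsto1+i$ for $1\le i\le a-1$, and the remaining elements go increasingly to the remaining places. The inversions of $\gamma$ are the pairs of some $i\le m$ and an element $>m$ that is mapped to a block $k<i$. Those with $k=1$ number $(m-1)(a-1)=\ell(\eta)$, and the others number $\ell(\gamma'')$. So $T_\gamma=T_{\gamma''}T_\eta$. For $2\le i\le m-1$ we have $\eta(i+1)=\eta(i)+1$, so $T_\eta T_i=T_{i+a-1}T_\eta$ and $T_\eta A'=A''T_\eta$, with $A''$ the antisymmetrizer (same normalization) on $\{a+1,\dots,a+m-1\}$.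

Let $\eta_i=s_{i+a-2}\cdots s_{i+1}s_i$ ($a-1$ factors). It sends $i\mapsto i+a-1$ and $x\mapsto x-1$ for $i<x\le i+a-1$. The product $\eta_2\eta_3\cdots\eta_m$ (with $\eta_m$ acting first) sends $i\mapsto i+a-1$ for $2\le i\le m$: the factors to the right of $\eta_i$ fix $i$, and those to its left fix $i+a-1$. It sends $m+i\mapsto i+1$ for $1\le i\le a-1$, since each of the $m-1$ factors lowers by one. It fixes everything else. So it equals $\eta$, and lengths add because $\ell(\eta)=(m-1)(a-1)$. For $i\ge3$, $T_{\eta_i}$ commutes with $T_1$. So $T_\eta T_1T_\eta^{-1}=T_{\eta_2}T_1T_{\eta_2}^{-1}=Q_a$, and the second expression in (2) gives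
$$e_a\,T_\eta T_1T_\eta^{-1}\,e_a=q^{-(a-1)}q^{a-1}\,e_aT_ae_a=e_aT_ae_a .$$

**Step 3: remove the factor for the first row.** $e_a$ commutes with $A''$ and $T_{\gamma''}$, and $e_\lambda=e_\lambda e_a=e_ae_\lambda$. Put $B=T_{\gamma''}A''T_{\gamma''}^{-1}=T_\gamma A'T_\gamma^{-1}$. By (8) and Step 2,
$$X^\lambda=q^{m-1}e_\lambda Be_\lambda-\tfrac1{[m-2]!}\,e_\lambda T_{\gamma''}A''\,(e_aT_ae_a)\,A''T_{\gamma''}^{-1}e_\lambda .$$
Multiply the second form of (3) for $e_{a+1}:=e_{[1,a+1]}$ by $e_a$ on the right: the $k$-th term with $k\ge1$ becomes $q^{2k-1}e_aT_ae_a$, and $\sum_{k=1}^aq^{2k-1}=q^a[a]$, so $e_{a+1}=\frac{q^{-a}}{[a+1]}\big(e_a+q^a[a]\,e_aT_ae_a\big)$. Hence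
$$e_aT_ae_a=\tfrac{[a+1]}{[a]}e_{a+1}-\tfrac{q^{-a}}{[a]}e_a .$$
On $V_\lambda$ we have $e_{a+1}=0$, because $K_{\lambda,(a+1,1,\dots,1)}=0$ when $\lambda_1=a$. (For $a=2$, $\lambda=(2,1)$ this is the number $x=-q^{-2}/[2]$ of Section 3.) With $A''^2=[m-1]!A''$ we get, on $V_\lambda$,
$$X^\lambda=\Big(q^{m-1}+\tfrac{[m-1]\,q^{-a}}{[a]}\Big)e_\lambda Be_\lambda=\tfrac{[a+m-1]}{[a]}\,e_\lambda Be_\lambda,$$
as $q^{m-1}(q^a-q^{-a})+q^{-a}(q^{m-1}-q^{1-m})=q^{a+m-1}-q^{-(a+m-1)}$.

**Step 4: induction.** By Pieri (S1), $e_aV_\lambda=\bigoplus V_{\kappa'}$ with $\lambda/\kappa'$ a horizontal strip of size $a$, so $\kappa'_i\ge\lambda_{i+1}=\kappa_i$. Since $|\kappa'|=n-a=|\kappa|$, $\kappa'=\kappa$ and $e_aV_\lambda=V_\kappa$. Here $e_\lambda=e_ae''$, where $e''$ is the shift of $e_\kappa$, and $B$ commutes with $e_a$. So $e_\lambda Be_\lambda$ acts on $e_\lambda V_\lambda=e_\kappa V_\kappa$ as $X^\kappa$ (for $m-1$ parts), i.e. by $\xi^\kappa_\kappa=\prod_{i=2}^m[\lambda_i+m-i]/[\lambda_i]$.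 Thus $\xi^\lambda_\lambda=\frac{[\lambda_1+m-1]}{[\lambda_1]}\xi^\kappa_\kappa$ is as claimed. $\square$

Part (1) of the Theorem is proved. For part (2): since $X^\mu=\sum_\lambda z_\lambda X^\mu$,
$$X^\mu=\sum_{\ell(\lambda)=m}\xi^\mu_\lambda\,z_\lambda e_\mu ,\tag{9}$$
where only the $\lambda$ with $K_{\lambda\mu}\ne0$ contribute, and all their $\xi^\mu_\lambda$ are nonzero. By (4), $X^\mu$ is an invertible central element of the unital algebra $I^\mu_N$, whose unit is $\sum z_\lambda e_\mu$. So $I^\mu_N=X^\mu H^\mu(S_n)$, and **statement a)** is true.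

## 9. Bar-invariance and norm of $X^\mu$

To recognize a canonical-basis-type element without computing it, it is enough to know two things: that it is bar-invariant and that its norm is $1+O(q)$. Bar-invariance of $X=X^\mu$ is not visible from (1). Before sandwiching, bar turns $T_2T_1T_2^{-1}$ into $T_2^{-1}T_1^{-1}T_2$, for instance. But $\theta$-invariance is visible, and $*$-invariance follows from (9).

**Step 1: $X^*=X$.** The element $z_\lambda^*\in H_R$ is a central primitive idempotent. At $q=1$ it reduces to the image of $z_\lambda|_{q=1}$ under $w\mapsto w^{-1}$, which is $z_\lambda|_{q=1}$, since each $w$ is conjugate to $w^{-1}$. The $z_\lambda|_{q=1}$ are distinct, so $z_\lambda^*=z_\lambda$. Then (9) gives $X^*=\sum\xi^\mu_\lambda e_\mu z_\lambda=X$.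

**Step 2: $\bar X=X$.** We have $\theta(X)=\theta(e_\mu)\theta(\Gamma_\mu^{-1})\theta(A)\theta(\Gamma_\mu)\theta(e_\mu)=e_\mu\Gamma_\mu A\Gamma_\mu^{-1}e_\mu=X$. Hence $\bar X=\overline{X^*}=\theta(X)=X$.

**Step 3: the norm.** Let $\langle x,y\rangle=\tau(xy^*)$, a bilinear form for which the $T_w$ are orthonormal. By Step 1 and S2,
$$\langle X,X\rangle=\tau(X^2)=\sum_{\ell(\lambda)=m}K_{\lambda\mu}\,s_\lambda^{-1}(\xi^\mu_\lambda)^2 .$$
Now $[k]\in q^{1-k}(1+q\mathbb Z[[q]])$. As $|\lambda|=|\mu|$, the leading exponent of $\xi^\mu_\lambda$ is $-\sum_i(m-i)$, so $\xi^\mu_\lambda\in q^{-m(m-1)/2}(1+q\mathbb Z[[q]])$. Also $s_\lambda^{-1}\in q^{2n(\lambda)}(1+q\mathbb Z[[q]])$. So the $\lambda$-term lies in $K_{\lambda\mu}\,q^{2n(\lambda)-m(m-1)}(1+q\mathbb Z[[q]])$. Since $\lambda_i\ge1$ for $i\le m$, $n(\lambda)\ge\binom m2$, with equality iff $\lambda_2=\dots=\lambda_m=1$, i.e. $\lambda=(n-N,1^N)$. For this hook $K_{\lambda\mu}=1$: the first column must be $1,\dots,m$,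 and the row is then determined. Hence
$$\langle X,X\rangle\in1+q\mathbb Z[[q]].\tag{10}$$

## 10. $X^\mu$ is, up to sign, one sandwiched Kazhdan–Lusztig element

For $d\in D_\mu$ put $b_d=e_\mu T_de_\mu$ and $Y_d=e_\mu C^\dagger_de_\mu$.

**Step 1: the $b_d$ form an orthogonal basis.** Write $b_d=\sum x_yT_y$, supported on $S_\mu dS_\mu$. We have $T_ib_d=b_dT_i=q\,b_d$ for $i\in J$. If $s_iy>y$, the coefficient of $T_y$ in $T_ib_d$ is $x_{s_iy}$, so $x_{s_iy}=qx_y$; similarly $x_{ys_i}=qx_y$ if $ys_i>y$. By S3, $x_y=q^{\ell(y)-\ell(d)}x_d$, so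
$$b_d=\kappa_d\sum_{y\in S_\mu dS_\mu}q^{\ell(y)-\ell(d)}T_y,\qquad\kappa_d=\Big(\sum_{y\in S_\mu dS_\mu}q^{2(\ell(y)-\ell(d))}\Big)^{-1}\in1+q\mathbb Z[[q]].$$
The value of $\kappa_d$ comes from applying the character $T_w\mapsto q^{\ell(w)}$, which sends $e_\mu$ to $1$ and $b_d$ to $q^{\ell(d)}$; in the last sum only $y=d$ has exponent $0$. Hence $\langle b_d,b_{d'}\rangle=\delta_{dd'}\kappa_d$. By S3, $e_\mu T_ye_\mu=q^{\ell(y)-\ell(d')}b_{d'}$ for $y\in S_\mu d'S_\mu$. So the $b_d$ span $H^\mu(S_n)$, and they are independent because their supports are disjoint.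

**Step 2: the $Y_d$ form an almost orthonormal bar-invariant basis.** We claim
$$Y_d=(-1)^{\ell(d)}b_d+\sum_{d'\in D_\mu,\ d'<d}r_{d',d}\,b_{d'},\qquad r_{d',d}\in q\mathbb Z[q].\tag{11}$$
Indeed $Y_d=\sum_{y\le d}(-1)^{\ell(y)}p_{y,d}\,e_\mu T_ye_\mu$. In $S_\mu dS_\mu$ only $y=d$ satisfies $y\le d$, all others being longer. In another double coset $S_\mu d'S_\mu$ we have $p_{y,d}\in q\mathbb Z[q]$, $e_\mu T_ye_\mu\in\mathbb Z[q]\,b_{d'}$, and $d'\le y\le d$. So the $Y_d$ form a basis, $\overline{Y_d}=Y_d$, and $\langle Y_d,Y_{d'}\rangle\in\delta_{dd'}+q\mathbb Z[[q]]$.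

**Step 3: expand $X$.** As $T_\gamma AT_\gamma^{-1}$ is a $\mathbb Z[q^{\pm1}]$-combination of the $T_y$, $X$ is a $\mathbb Z[q^{\pm1}]$-combination of the $b_d$. The system (11) is triangular with diagonal entries $\pm1$, so $X=\sum_df_dY_d$ with $f_d\in\mathbb Z[q^{\pm1}]$, and $\bar f_d=f_d$ because $X$ and the $Y_d$ are bar-invariant. By (10), $X\neq0$. Let $k$ be the largest integer such that $q^{-k}$ occurs in some $f_d$, and let $\varphi_d\in\mathbb Z$ be its coefficient in $f_d$. By bar-invariance $k\ge0$. Then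
$$\langle X,X\rangle\in q^{-2k}\Big(\sum_d\varphi_d^2+q\mathbb Z[[q]]\Big),\qquad\sum_d\varphi_d^2>0 .$$
By (10), $k=0$ and $\sum\varphi_d^2=1$. With $k=0$ no negative power of $q$ occurs in any $f_d$, hence by bar-invariance no positive one either, so $f_d=\varphi_d$. Therefore $X=\pm Y_w$ for a unique $w\in D_\mu$.

## 11. Finding the double coset, the sign, and the tableau

It remains to find $w$ and the sign. Since we know that $X=\pm Y_w$, the value at $q=1$ is now enough.

**Step 1: double cosets as matrices.** To $x\in S_n$ attach $M_{ij}(x)=\#\{k\in B_j:x(k)\in B_i\}$. This is constant on double cosets. If $M(x)=M(y)$, one can permute inside the blocks $B_j$ so that $x$ and $y$ send each $k$ to the same block, and then permute inside the target blocks. So double cosets correspond bijectively to their matrices.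

At $q=1$, $X=\sum_{\sigma\in S_m}\mathrm{sgn}(\sigma)\,e_\mu\gamma\sigma\gamma^{-1}e_\mu$ with $\gamma=\gamma_\mu$. The permutation $\gamma\sigma\gamma^{-1}$ sends $c_j\mapsto c_{\sigma(j)}$ and fixes the rest, so its matrix is $D+P_\sigma$ with $D=\mathrm{diag}(\mu_i-1)$ and $(P_\sigma)_{ij}=\delta_{i,\sigma(j)}$. These are distinct for distinct $\sigma$. With $d_\sigma\in D_\mu$ the representative for $D+P_\sigma$,
$$X|_{q=1}=\sum_{\sigma\in S_m}\mathrm{sgn}(\sigma)\,b_{d_\sigma}|_{q=1}.\tag{12}$$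
(At $q=1$, $e_\mu xe_\mu$ depends only on the double coset of $x$, and the $b_d|_{q=1}$ are independent, having disjoint supports.)

**Step 2: $w=d_{w_m}$.** By (11), $Y_w|_{q=1}$ has coefficient $(-1)^{\ell(w)}$ at $b_w$, and all other $b_{d'}$ that occur have $d'<w$. Comparing with (12), $w=d_{\sigma_0}$ for some $\sigma_0$, and $d_\sigma\le d_{\sigma_0}$ for all $\sigma$; in particular $d_{w_m}\le d_{\sigma_0}$.

If $x\le y$ then $\#\{k\le s:x(k)\ge t\}\le\#\{k\le s:y(k)\ge t\}$ for all $s,t$. It suffices to check this for $y=x\cdot(a,b)$ with $a<b$, $x(a)<x(b)$: for $a\le s<b$ the value $x(a)$ among the first $s$ is replaced by the larger $x(b)$, and for other $s$ the set of values is the same. Apply this with $s=\max B_j$, $t=\min B_{m+1-j}$, $x=d_{w_m}$, $y=d_{\sigma_0}$. Both counts are sums of matrix entries over columns $\le j$ and rows $\ge m+1-j$. Cancel the common contribution of $D$: since $w_m(j')=m+1-j'\ge m+1-j$ for all $j'\le j$,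
$$j\le\#\{j'\le j:\sigma_0(j')\ge m+1-j\}\qquad\text{for every }j.$$
So $\sigma_0(\{1,\dots,j\})=\{m+1-j,\dots,m\}$ for every $j$. Hence $\sigma_0=w_m$, and $w=d:=d_{w_m}$. For $\mu=(2,2,2)$ the matrix $D+P_{w_3}$ has rows $(1,0,1),(0,2,0),(1,0,1)$, and $d=153426$.

**Step 3: the inversions of $d$.** Say that $k$ lies in cell $(i,j)$ if $k\in B_j$ and $d(k)\in B_i$. Let $k<k'$ lie in cells $(i,j),(i',j')$, so $j\le j'$. We claim that $d(k)>d(k')$ iff $j<j'$ and $i>i'$. If $d(k)>d(k')$, then $j\ne j'$, since $d$ is increasing on blocks; and $i\ge i'$, with $i\ne i'$ since $d^{-1}$ is increasing on blocks. The converse is clear.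

**Step 4: the sign is $+$.** View the matrix $D+P_{w_m}$ as a collection of units, one for each $k\in\{1,\dots,n\}$, and count inverted pairs. Pairs inside $P_{w_m}$ give $\binom m2$; pairs inside $D$ give $0$. A unit of $D$ in cell $(k,k)$ is inverted with the antidiagonal unit in cell $(m+1-j,j)$ iff $j<k<m+1-j$ or $m+1-j<k<j$, i.e. iff $j<\min(k,m+1-k)$ or $j>\max(k,m+1-k)$. These two sets of $j$ are exchanged by $j\mapsto m+1-j$, so each unit of $D$ contributes an even number. Thus $(-1)^{\ell(d)}=(-1)^{\binom m2}=\mathrm{sgn}(w_m)$. (For $153426$: $\ell(d)=5=3+2$.) The coefficient of $b_d$ at $q=1$ is $\mathrm{sgn}(w_m)$ in $X$ by (12) and $(-1)^{\ell(d)}$ in $Y_d$ by (11). Hence $X=Y_d$.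

**Step 5: $d=\tilde w_{N+1}$.** The matrix $D+P_{w_m}$ is symmetric, so $d^{-1}\in D_\mu$ has the same matrix, and $d=d^{-1}$. Inversion exchanges the two Robinson–Schensted tableaux, so $P=Q$ for $d$.

For the shape we use Schensted's theorem: the first row has the length of a longest increasing subsequence, and the number of rows is the length of a longest decreasing one. Choosing for each $j$ some $k_j\in B_j$ with $d(k_j)\in B_{m+1-j}$ gives a decreasing subsequence of length $m=N+1$. By Step 3, the elements in a chain of cells that is weakly increasing in both coordinates form an increasing subsequence. If $m$ is odd, take the cells $(1,1),\dots,(m,m)$, which include the central antidiagonal cell. If $m=2h$, take $(1,1),\dots,(h,h),(h+1,h),(h+1,h+1),\dots,(m,m)$, where $(h+1,h)$ is an antidiagonal cell. In both cases the length is $(n-m)+1=n-N$. So the first row has at least $n-N$ boxes and there are at least $N+1$ rows. As there are $n$ boxes in all, the shape is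 $(n-N,1^N)$.

Finally, $i$ is a descent of $Q$ iff $d(i)>d(i+1)$. As $d$ is increasing on blocks, the descent set of $Q$ is disjoint from $J$. In a hook tableau, $i$ is a descent iff $i+1$ lies in the first column. So each of the $N$ entries $>1$ of the first column is some $i+1$ with $i\notin J$, that is, one of the $N$ numbers $c_2,\dots,c_m$. Hence the first column is $c_1,\dots,c_m$, the tableau is unique, and $P=Q=\tilde{\mathbf t}_{N+1}$. Therefore $d=\tilde w_{N+1}$ and
$$X^\mu_N=Y^\mu_N=\sum_{\lambda\vdash n,\ \ell(\lambda)=N+1}\Big(\prod_{i=1}^{N+1}\frac{[\lambda_i+N+1-i]}{[\mu_i]}\Big)z_\lambda e_\mu .$$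
**Statement c)** is true. Since $Y^\mu_N=X^\mu_N$ and this element generates $I^\mu_N$ by a), **statement b)** is true as well. $\blacksquare$
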